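# Briançon–Skoda numbers of polynomial rings: dimension one and dimension two

## 1. A discrete valuation ring, the cusp, and one extra variable

Let $V$ be a discrete valuation ring with uniformizer $\pi$. In $V[x]$ consider $J=(\pi^2,x^2)$ and the element $\pi x$. It is not in $J$: comparing coefficients of $x^1$ in $\pi x=\pi^2g_1+x^2g_2$ would give $\pi\in\pi^2V$. But $(\pi x)^2=\pi^2\cdot x^2\in J^2$, so $\pi x$ satisfies an equation of integral dependence over $J$. Nothing like this happens in $V$ itself. One variable has cost us one power of an ideal. The question of this lecture is whether one variable can ever cost more than one power.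

All rings are commutative and Noetherian.

**Definition (integral closure, reduction).** An element $z$ of a ring ${\bf R}$ is integral over an ideal $J$ if $z^m+a_1z^{m-1}+\cdots+a_m=0$ for some $m\ge 1$ and some $a_i\in J^i$. The set $\overline J$ of these elements is an ideal, the integral closure of $J$. An ideal $J\subseteq I$ is a reduction of $I$ if $JI^r=I^{r+1}$ for some $r\ge0$.

For example, in $k[[s,t]]$ the ideal $(s^2,t^2)$ is a reduction of $(s,t)^2$, since $(s^2,t^2)(s,t)^2=(s,t)^4$, and $st\in\overline{(s^2,t^2)}$. We often use the simplest kind of integral equation, the one with only a last coefficient: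
$$z^N\in (J^{e})^N \ \Longrightarrow\ z\in\overline{J^{e}}. \tag{1}$$

**Definition (Briançon–Skoda number).** For an ideal $I\subseteq{\bf R}$, $c(I)$ is the smallest integer $c\ge0$ such that $\overline{I^{n+c}}\subseteq J^n$ for all $n\ge1$ and every reduction $J$ of $I$, with $c(I)=\infty$ if there is none. Put $c({\bf R})=\sup_I c(I)$.

**Conjecture** (from W. V. Vasconcelos, "Complexity Degrees of Algebraic Structures", arXiv:1402.1906, 2014). Let ${\bf R}$ be a Noetherian ring of finite Krull dimension with $c({\bf R})<\infty$. Then $c({\bf R}[x])\le c({\bf R})+1$.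

If $c({\bf R})=\infty$ the inequality is vacuous. This happens for every non-reduced ring: $\overline{(0)}$ is the nilradical, and $c({\bf R})<\infty$ forces $\overline{(0)}\subseteq(0)$. We will prove the conjecture in dimension at most $1$ and disprove it in dimension $2$.

Here are the textbook facts we need first.

* **(F1)** If $J$ is a reduction of $I$, then $I\subseteq\overline J$. Indeed, for $z\in I$ we have $zI^r\subseteq JI^r$, and the determinant trick gives $g=z^m+a_1z^{m-1}+\cdots+a_m$ with $a_i\in J^i$ and $gI^r=0$. Then $gz^r=0$ is an integral equation. Hence $\overline{I^m}=\overline{J^m}$ for all $m$. As each ideal is a reduction of itself, $c({\bf R})\le c$ if and only if $\overline{J^{n+c}}\subseteq J^n$ for all ideals $J$ and all $n\ge1$.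
* **(F2)** For a ring map ${\bf R}\to S$ we have $\overline J\,S\subseteq\overline{JS}$. If ${\bf R}\subseteq S$ is an integral extension, then $\overline{JS}\cap{\bf R}=\overline J$.
* **(F3)** Integral closure commutes with localization, and ideals of a localization are extended, so $c({\bf R}_W)\le c({\bf R})$. Since membership in $J^n$ can be tested at maximal ideals, $c({\bf R})\le\sup_Mc({\bf R}_M)$ over the maximal ideals $M$.
* **(F4)** (Lipman–Sathaye, 1981) If $K$ is an ideal of a regular local ring of dimension $\le d$, with $d\ge1$, then $\overline{K^{n+d-1}}\subseteq K^n$ for $n\ge1$. By (F3) the same holds in a regular ring all of whose local rings have dimension $\le d$.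
* **(F5)** Let $K$ be primary to the maximal ideal of a 2-dimensional regular local ring with infinite residue field. Then $\overline{K^{k+1}}=K^k\,\overline K$ for $k\ge0$. Here is why. Products of integrally closed ideals are integrally closed in such a ring (Zariski), so $\overline{K^{k+1}}=\overline K^{\,k+1}$. For a 2-generated reduction $K_0\subseteq K$ one has $\overline K^{\,2}=K_0\overline K$ (Lipman–Teissier, Michigan Math. J. 28 (1981)). So $\overline K^{\,k+1}=K_0^k\overline K\subseteq K^k\overline K\subseteq\overline{K^{k+1}}$.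

By (F4), $c(V)=0$ and $c(V[x])\le1$, because the local rings of $V[x]$ have dimension $\le2$. The opening computation shows $c(V[x])\ge1$. So $c(V)=0$ and $c(V[x])=1$. The trick behind that computation is worth isolating.

**Lemma 1.** Let $D$ be a ring, $I\subseteq D$ an ideal, $z\in D\setminus I$, and suppose $z^N\in I^{eN+1}$ for some $N\ge1$, $e\ge0$. In $D[u]$ put $J=ID[u]+(u^N)$ and $\zeta=u^{N-1}z$. Then $\zeta^N\in J^{(e+1)N}$, so $\zeta\in\overline{J^{e+1}}$, and $\zeta\notin J$.

*Proof.* We have $\zeta^N=(u^N)^{N-1}z^N\in J^{(N-1)+(eN+1)}=J^{(e+1)N}$, and (1) applies. If $\zeta\in J$, the coefficient of $u^{N-1}$ gives $z\in I$, which is false. $\square$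

So an element of $\overline{I^e}\setminus I$ with a little slack (an exponent $eN+1$ instead of $eN$) becomes an element of $\overline{J^{e+1}}\setminus J$ once there is a free variable. The opening example is $D=V$, $I=(\pi^2)$, $z=\pi$, $N=2$, $e=0$.

**Example (the cusp).** Let $R=k[[t^2,t^3]]\subset S=k[[t]]$ with $\mathfrak m=(t^2,t^3)R$, so $\mathfrak mS=t^2S\subseteq R$. For a proper ideal $J$, (F4) in $S$ gives $\overline{J^{n+1}}\subseteq J^{n+1}S=J^n\cdot JS\subseteq J^n$, because $JS\subseteq\mathfrak mS\subseteq R$. So $c(R)\le1$. Moreover $t^3\in t^2S\cap R\subseteq\overline{(t^2)}$ by (F2), but $t^3\notin t^2R$ since $t\notin R$. So $c(R)=1$. Since $(t^3)^2=(t^2)^3$, Lemma 1 with $I=(t^2)$, $z=t^3$, $N=2$, $e=1$ shows that $ut^3\in\overline{J^2}\setminus J$ for $J=(t^2,u^2)$, so $c(R[x])\ge2$. Theorem B below gives $c(R[x])\le2$.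

## 2. Bounding $c(R[x]_M)$ by means of a regular overring

The cusp was handled by comparing $R$ with its regular overring $S$. The same comparison controls $R[x]$, in any dimension.

**Proposition 2.** Let $(R,\mathfrak m,k)$ be Noetherian local, $R\subseteq S$ a module-finite extension with $S$ regular of dimension $\le d$ ($d\ge1$), $S/R$ of finite length, and $h\ge0$ with $\mathfrak m^hS\subseteq R$. Let $M$ be a maximal ideal of $R[x]$ with $M\cap R=\mathfrak m$. Then $c(R[x]_M)\le h+d$.

*Proof.* **Step 1: pass to a regular ring.** Put $\mathcal A=R[x]_M$ and $\mathcal B=S\otimes_R\mathcal A$. Since $\mathcal A$ is flat over $R$, $\mathcal A\subseteq\mathcal B$. The ring $\mathcal B$ is finite over $\mathcal A$ and is a localization of $S[x]$. So it is regular, with local rings of dimension $\le d+1$. Also $\mathfrak m^h\mathcal B\subseteq\mathcal A$, because $\mathfrak m^hS\subseteq R$.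

Let $J\subseteq\mathcal A$ be an ideal, $n\ge1$, and $z\in\overline{J^{n+h+d}}$. By (F4) in $\mathcal B$, with $d+1$ in place of $d$,
$$z\in J^{n+h}\mathcal B.$$
We must get from $\mathcal B$ back to $\mathcal A$.

**Step 2: split off one generator.** The purpose is to separate the part of $J$ that $\mathfrak m$ controls. The ring $\mathcal A/\mathfrak m\mathcal A=k[x]_M$ (the localization of $k[x]$ at the image of $M$) is a PID. So there is $f\in J$ with $J=(f)+J'$, where $J'=J\cap\mathfrak m\mathcal A$. If $J\subseteq\mathfrak m\mathcal A$, then $z\in J^n\cdot J^h\mathcal B\subseteq J^n\mathfrak m^h\mathcal B\subseteq J^n$ and we are done. Otherwise $f\notin\mathfrak m\mathcal A$.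

**Step 3: expand.** Write $J^{n+h}\mathcal B=\sum_{i=0}^{n+h}f^{\,n+h-i}J'^{\,i}\mathcal B$. If $i\ge h$, then
$$f^{\,n+h-i}J'^{\,i}\mathcal B\subseteq f^{\,n+h-i}J'^{\,i-h}\,\mathfrak m^h\mathcal B\subseteq J^n .$$
If $i<h$, the term lies in $f^n\mathcal B$. Hence $z=y+f^nb$ with $y\in J^n$ and $b\in\mathcal B$, and $f^nb=z-y\in\mathcal A$.

**Step 4: show $b\in\mathcal A$.** By flatness $\mathcal B/\mathcal A=(S/R)\otimes_R\mathcal A$. As $S/R$ has a finite filtration with factors $k$, the module $\mathcal B/\mathcal A$ has a finite filtration with factors $k\otimes_R\mathcal A=k[x]_M$. On this domain $f$ acts as a nonzero element, so injectively. Hence $f$ acts injectively on $\mathcal B/\mathcal A$, and $f^nb\in\mathcal A$ gives $b\in\mathcal A$. So $z=y+f^nb\in J^n$. $\square$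

## 3. The conjecture holds in dimension at most one

**Theorem B.** If ${\bf R}$ is Noetherian, $\dim{\bf R}\le1$ and $c({\bf R})<\infty$, then $c({\bf R}[x])\le c({\bf R})+1$.

The bound is sharp, by the discrete valuation ring of Section 1.

*Proof.* **Step 1: reduce to a local ring.** By (F3) it suffices to bound $c({\bf R}[x]_M)$ for each maximal ideal $M$ of ${\bf R}[x]$. Put $\mathfrak p=M\cap{\bf R}$ and $R={\bf R}_{\mathfrak p}$. The ideal $M$ does not meet ${\bf R}\setminus\mathfrak p$, so it extends to a maximal ideal of $R[x]$ with the same local ring. By (F3) also $c(R)\le c({\bf R})$. So we may assume ${\bf R}=R$ is local with maximal ideal $\mathfrak m=M\cap R$. Put $c=c(R)<\infty$; then $R$ is reduced. If $\dim R=0$, then $R$ is a field, $R[x]_M$ is a discrete valuation ring, and $c(R[x]_M)=0$. Assume from now on $\dim R=1$, and let $S$ be the integral closure of $R$ in its total quotient ring.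

**Step 2: principal ideals give $f^cS\subseteq R$ for every nonzerodivisor $f\in\mathfrak m$.** Let $s=r/g\in S$ with $r,g\in R$ and $g$ a nonzerodivisor. The ring $R/gR$ is Artinian, so $f^N\in gR$ for some $N$, and $f^{N'}s\in R$ for all $N'\ge N$. Choose $n\ge1$ with $n+c\ge N$. Multiply an integral equation $s^m+a_1s^{m-1}+\cdots+a_m=0$ over $R$ by $f^{(n+c)m}$. It becomes an integral equation of $f^{n+c}s\in R$ over $(f^{n+c})$. Hence $f^{n+c}s\in\overline{(f^{n+c})}\subseteq f^nR$. Cancel $f^n$ to get $f^cs\in R$.

**Step 3: the structure of $S$.** Since $R$ is reduced of dimension $1$ and local, its associated primes are the minimal primes $\mathfrak p_j$, all different from $\mathfrak m$. So a nonzerodivisor $f\in\mathfrak m$ exists by prime avoidance. By Step 2, $S\subseteq f^{-c}R$, so $S$ is a finite $R$-module. The total quotient ring is the product of the fraction fields of the $R/\mathfrak p_j$, and its idempotents are integral over $R$. So $S=\prod_jS_j$ with $S_j$ the integral closure of $R/\mathfrak p_j$. Each $S_j$ is finite over the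 1-dimensional local domain $R/\mathfrak p_j$, so it is a semilocal Dedekind domain, not a field. Thus $S$ is regular of dimension $1$. The finitely generated module $S/R$ is killed by $f^c$, so it has finite length.

**Step 4: measure the conductor by valuations.** Let $C=\{s\in S:sS\subseteq R\}$. It is an ideal of $S$, so $C=\prod C_j$ with $C_j$ an ideal of $S_j$. It contains $f^c$, all of whose components are nonzero, so each $C_j\ne0$. Let $v_1,\dots,v_r$ be the valuations of the maximal ideals of $S$, with $v_i(s)=\infty$ when the relevant component of $s$ is $0$. By factorization of ideals in Dedekind domains, $C=\{s\in S:v_i(s)\ge c_i\ \forall i\}$ for some integers $c_i\ge0$. (For the cusp, $C=t^2k[[t]]$ and $c_1=2$.) Put $o_i=\min v_i(\mathfrak m)$, which is finite since $\mathfrak m$ contains a nonzerodivisor.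

**Step 5: $c\,o_i\ge c_i$ for all $i$.** We want to apply Step 2 to an element of $\mathfrak m$ with minimal $v_i$, but such an element may be a zerodivisor, so we correct it. Choose $a\in\mathfrak m$ with $v_i(a)=o_i$. Let $e\in S$ have component $0$ in those $S_j$ where $a$ is nonzero, and a nonzero component in $C_j\cap\mathrm{Jac}(S_j)$ in those $S_j$ where $a$ is zero. This intersection is nonzero because both ideals are nonzero ideals of a domain. Then $e\in C\subseteq R$ and $e\in\mathrm{Jac}(S)$. All maximal ideals of $S$ lie over $\mathfrak m$, so $e\in\mathfrak m$. The element $f=a+e\in\mathfrak m$ has all components nonzero, so it is a nonzerodivisor. It agrees with $a$ in the component on which $v_i$ lives, so $v_i(f)=o_i$. By Step 2, $f^cS\subseteq R$, i.e. $f^c\in C$, and $c\,o_i=v_i(f^c)\ge c_i$.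

**Step 6: conclude.** A product of $c$ elements of $\mathfrak m$ has $v_i\ge c\,o_i\ge c_i$ for all $i$, so $\mathfrak m^c\subseteq C$, i.e. $\mathfrak m^cS\subseteq R$. Proposition 2 with $d=1$, $h=c$ gives $c(R[x]_M)\le c+1$. $\blacksquare$

## 4. The gap that opens in dimension two

What changes in higher dimension? Proposition 2 does not care about the dimension. Take $R\subseteq S$ and $d$ as in it, with $R$ and $S$ domains, $\dim R\ge1$, $\mathbb Q\subseteq R$, and let $h$ be the smallest exponent with $\mathfrak m^hS\subseteq R$. Then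
$$h\ \le\ c(R)\ \le\ h+d-1 . \tag{2}$$

*Upper bound.* For a proper ideal $J$, (F4) in $S$ gives $\overline{J^{n+h+d-1}}\subseteq J^{n+h}S\subseteq J^n\mathfrak m^hS\subseteq J^n$.

*Lower bound.* Let $c=c(R)$. If $0\neq f\in\mathfrak m$ and $s\in S$, then $f^{n+c}s\in R$ for $n$ large, since $S/R$ has finite length. As in Step 2 above, $f^{n+c}s\in\overline{(f^{n+c})}\subseteq f^nR$ and $f^cs\in R$. So $f^cS\subseteq R$ for all nonzero $f\in\mathfrak m$. If $c=0$ this says $S=R$ and $h=0$. If $c\ge1$, the polarization identity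
$$c!\,a_1\cdots a_c=\sum_{T\subseteq\{1,\dots,c\}}(-1)^{c-|T|}\Big(\sum_{i\in T}a_i\Big)^c$$
shows $\mathfrak m^cS\subseteq R$, so $h\le c$.

For $d=1$ the two ends of (2) agree, and Proposition 2 gives the conjecture at the maximal ideals over $\mathfrak m$. For $d=2$ we have $c(R)\in\{h,h+1\}$, while Proposition 2 allows $c(R[x]_M)$ to be $h+2$. The first attempt, repeating the proof of Theorem B, stops exactly here: principal ideals detect $h$, but nothing forces $c(R)$ to be $h+1$ and not $h$. So look for a two-dimensional ring with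
$$c(R)=h,\qquad c(R[x])=h+2 .$$

Lemma 1 is our way to make $c$ of a polynomial ring large, but over $R$ itself it cannot help. To obtain an element of $\overline{J^{c(R)+2}}\setminus J$ from it we would need $z\notin I$ with $z^N\in I^{(c(R)+1)N+1}$. Then $z\in\overline{I^{c(R)+1}}\subseteq I$ by the definition of $c(R)$, a contradiction.

But $R[x]$ has more maximal ideals over $\mathfrak m$ than those with residue field $k$. If $k=\mathbb R\subseteq R$, then $R[x]/(x^2+1)=R\otimes_{\mathbb R}\mathbb C$, and near the ideal generated by $\mathfrak m$ and $x^2+1$ the ring $R[x]$ looks like a polynomial ring over $R\otimes_{\mathbb R}\mathbb C$ in the variable $u=x-i$. So it is enough to find a ring whose Briançon–Skoda number goes up when we adjoin $i$, with the slack that Lemma 1 needs. One step for $i$, one step for $u$: the total is two.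

**Theorem A.** There is a Noetherian local domain $R$, $\dim R=2$, with residue field $\mathbb R$, $R\subset\mathbb R[[s,t]]$ and $\mathbb R[[s,t]]/R$ of finite length, such that $c(R)=2$ and $c(R[x])=4$. Moreover $c(R\otimes_{\mathbb R}\mathbb C)=3$.

In particular $c(R[x])=4>3=c(R)+1$, so the conjecture is false. By Theorem B, $2$ is the smallest dimension of a counterexample.

## 5. A ring defined by real binary forms of degree nine

How can $c$ notice the difference between $\mathbb R$ and $\mathbb C$? Put
$$S=\mathbb R[[s,t]],\quad X=s+it,\quad Y=s-it,\quad S'=\mathbb C[[s,t]]=\mathbb C[[X,Y]],\quad \mathfrak n=(X,Y)S'.$$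
Let $\sigma$ be complex conjugation of the coefficients in $s,t$. It fixes $S$ and swaps $X$ and $Y$. Put $A=X^9$ and $B=Y^9$. In the complex span of $A$ and $B$ there are very degenerate forms, such as $A$. The real elements of that span are the forms $\gamma X^9+\bar\gamma Y^9$. If nonzero, such a form has nine different linear factors. So we build $R$ with $A,B$ visible to $R\otimes\mathbb C$, but only the squarefree forms visible to $R$.

Let
$$y_1=\tfrac{A+B}2,\quad y_2=\tfrac{A-B}{2i},\quad V=\mathbb Ry_1+\mathbb Ry_2\subset S,\quad V_{\mathbb C}=\mathbb CA+\mathbb CB,$$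
so that $A=y_1+iy_2$, $B=y_1-iy_2$. Let
$$w=X^{13}Y^8,\quad \bar w=\sigma(w)=X^8Y^{13},\quad \theta=X^4Y^8,\quad p=Y^{14}.$$
Note $A\theta=w$. The idea is to take $R'=\mathbb C+V_{\mathbb C}+P$, where $P\subseteq\mathfrak n^{13}$ is an ideal of $S'$, stable under $\sigma$, that contains $p$ and $V_{\mathbb C}^2$ but not $w$. The reason for these monomials is the computation $\theta^{63}=X^{252}Y^{504}=A^{28}p^{36}$ with $28+36=63+1$. So $\theta$ is integral over $(A,p)S'$, while $A\theta=w$ will be kept out of $R'$.

**A first choice of $P$ that fails.** The obvious choice is the monomial ideal $P_0$ of all series in those monomials of degree $\ge13$ that divide neither $w$ nor $\bar w$. Multiples of such monomials are again such monomials, so $P_0$ is an ideal, and it contains $\mathfrak n^{22}$. None of $X^{18},X^9Y^9,Y^{18}$ divides $w$ or $\bar w$, so $V_{\mathbb C}^2S'\subseteq P_0$. Hence $R_0'=\mathbb C+V_{\mathbb C}+P_0$ and $R_0=\mathbb R+V+(P_0\cap S)$ are rings, and $R'_0=R_0\oplus iR_0$. But $c(R_0)\ge3$, for the following reason. Let $J=(y_1,y_2)R_0$,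 so $JR_0'=(A,B)R_0'$.

The element $A^2\theta=X^{22}Y^8$ is in $P_0$. Write it as $z_1+iz_2$ with $z_j\in R_0$. Then $z_j\in\mathfrak n^{30}$, and $\mathfrak n^{27}\subseteq\overline{J^3S'}$, because $X^{27},Y^{27}\in J^3S'$ and $(X^uY^v)^{27}=(X^{27})^u(Y^{27})^v\in (J^3S')^{27}$ if $u+v\ge27$. As $S'$ is integral over $R_0$ (it is finite over $\mathbb R[[s^{22},t^{22}]]\subseteq R_0$), (F2) gives $z_1,z_2\in\overline{J^3}$. If $c(R_0)\le2$, both lie in $J$ and $A^2\theta=A\beta_1+B\beta_2$ with $\beta_1,\beta_2\in R_0'$. Then $X^9(w-\beta_1)=Y^9\beta_2$, so $w-\beta_1=Y^9\psi$ with $\psi\in S'$. Elements of $R_0'$ have no term in $w$, so $w$ must occur in $Y^9\psi$. But its $Y$-exponent is only $8$. So $c(R_0)\ge3$.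

The cure is to have $w-\bar w$ in $P$. Then $A^2\theta=Aw=A(w-\bar w)+A\bar w=A(w-\bar w)+B\cdot X^{17}Y^4$ is a legal expression, since $X^{17}Y^4$ divides neither $w$ nor $\bar w$. So we forbid only the *sum* of the two coefficients.

**Definition of $P$ and $R$.** For $\varphi\in S'$ let $\Lambda(\varphi)$ be the coefficient of $w$ plus the coefficient of $\bar w$ in $\varphi$. Put
$$P=\{\varphi\in\mathfrak n^{13}:\Lambda(\varphi\psi)=0\ \ \forall\psi\in S'\},\qquad P_{\mathbb R}=P\cap S,$$
$$R=\mathbb R+V+P_{\mathbb R},\qquad \mathfrak m=V+P_{\mathbb R},\qquad R'=\mathbb C+V_{\mathbb C}+P .$$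

This $P$ is an ideal of $S'$. It contains $\mathfrak n^{22}$, since $w,\bar w$ have degree $21$. It is stable under $\sigma$, as $\Lambda(\sigma\varphi)=\overline{\Lambda(\varphi)}$, and under the $\mathbb C$-linear swap $X\leftrightarrow Y$, which preserves $\Lambda$. A monomial of degree $\ge13$ lies in $P$ if and only if it divides neither $w$ nor $\bar w$: if it divides neither, then no multiple of it has a term in $w$ or $\bar w$; if it divides one of them, with quotient $m'$, then multiplying by $m'$ gives $\Lambda=1$. For instance $p=Y^{14}\in P$, $X^9Y^4\notin P$, $w\notin P$, but $w-\bar w\in P$, because $\Lambda((w-\bar w)\psi)=\psi(0)-\psi(0)=0$. As before,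
$$V_{\mathbb C}^2S'\subseteq P, \tag{3}$$
$$V_{\mathbb C}\,\mathfrak n^{13}\subseteq\mathfrak n^{22}\subseteq P. \tag{4}$$

**Basic properties.** By (3), and since $P$ is an ideal, $R$ and $R'$ are rings. By $\sigma$-stability $P=P_{\mathbb R}\oplus iP_{\mathbb R}$, so $R'=R\oplus iR=R\otimes_{\mathbb R}\mathbb C$. For an ideal $J$ of $R$ we have $JR'=J\oplus iJ$. Applying this to powers,
$$J^nR'\cap R=J^n. \tag{5}$$
Since $\mathfrak n^{22}\cap S\subseteq P_{\mathbb R}$, we have $\mathbb R[[s^{22},t^{22}]]\subseteq R\subseteq S$, and $S$ is a finite module over $\mathbb R[[s^{22},t^{22}]]$. Hence so is $R$, and $R$ is a Noetherian domain of dimension $2$ with $S$ finite over it. An element $r\in R$ that is a unit of $S$ is a unit of $R$, since $r^{-1}$ is integral over $R$: multiply its equation of degree $m$ by $r^{m-1}$. So $R$ is local with maximal ideal $R\cap(s,t)S=\mathfrak m$ and residue field $\mathbb R$. As $S/R$ is a quotient of $S/(\mathfrak n^{22}\cap S)$, it has finite length. The same arguments over $\mathbb C$ show that $R'$ is a Noetherian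 local ring with maximal ideal $\mathfrak m'=V_{\mathbb C}+P$, over which $S'$ is finite. By (3),
$$\mathfrak m^2S\subseteq P_{\mathbb R}\subseteq R,\qquad \mathfrak m'^2S'\subseteq P\subseteq R'. \tag{6}$$
An element of $R'$ is $c+v+q$ with $c\in\mathbb C$, $v\in V_{\mathbb C}$ of degree $9$, and $q\in P\subseteq\mathfrak n^{13}$. In particular it has no terms in degrees $10,11,12$.

## 6. Moving factors between $A$ and $B$ modulo $P$

This section handles ideals of $R$ that see all of $V$. For them we need the exchange that saved $A^2\theta$ above, in general.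

**Lemma 3.** Let $\varphi\in\mathfrak n^9$.

(a) There is $\psi\in S'$ with $A\varphi-B\psi\in P$ and $A\psi\in P$.

(b) There is $\psi\in S'$ with $B\varphi-A\psi\in P$ and $B\psi\in P$.

(c) $\varphi=\varphi_1+\varphi_2$ with $A\varphi_1\in P$, $B\varphi_2\in P$.

*Proof.* The statements are linear in $\varphi$. For $\varphi\in\mathfrak n^{13}$ we have $A\varphi,B\varphi\in P$ by (4), and we take $\psi=0$, respectively $\varphi_1=\varphi$. So we may assume $\varphi=X^uY^v$ with $u+v\ge9$.

(a) The monomial $A\varphi=X^{9+u}Y^v$ has degree $\ge18$ and never divides $\bar w=X^8Y^{13}$. It divides $w=X^{13}Y^8$ if and only if $u\le4$ and $v\le8$. If it does not, it lies in $P$ and $\psi=0$ works. Otherwise $u+v\ge9$ forces $1\le u\le4$ and $5\le v\le8$. Put $\psi=X^{u+4}Y^{v-4}$. Then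
$$A\varphi-B\psi=X^{9+u}Y^v-X^{u+4}Y^{v+5}.$$
The first monomial divides $w$ only, with quotient $X^{4-u}Y^{8-v}$. The second divides $\bar w$, with the same quotient $X^{4-u}Y^{8-v}$, and does not divide $w$ because $v+5>8$. Hence for $\chi\in S'$, $\Lambda((A\varphi-B\psi)\chi)$ is the coefficient of $X^{4-u}Y^{8-v}$ in $\chi$ minus itself, i.e. $0$. The degree is $\ge18$, so $A\varphi-B\psi\in P$. Finally $A\psi=X^{u+13}Y^{v-4}$ has $X$-exponent $\ge14$ and degree $\ge18$, so it lies in $P$.

(b) follows from (a) by the swap $X\leftrightarrow Y$.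

(c) If $A\varphi\notin P$, then $u\le4$, as just seen. By the swap, if $B\varphi\notin P$, then $v\le4$. Both together contradict $u+v\ge9$. So one of $A\varphi$, $B\varphi$ is in $P$. $\square$

**Lemma 4.** Let $A'=A+q$, $B'=B+q'$ with $q,q'\in P$, and $K=(A',B')R'$. Then $\mathfrak n^{9(k+1)}=K^k\mathfrak n^9$ for $k\ge0$, and $K^{n+1}\mathfrak n^9\subseteq K^nP$ for $n\ge1$.

*Proof.* **First claim: powers of $\mathfrak n$ in terms of $K$.** The case $k=0$ is trivial. For $k\ge1$, a monomial of degree $9(k+1)\ge18$ is divisible by $X^9$ or $Y^9$, so $\mathfrak n^{9(k+1)}\subseteq(A,B)\mathfrak n^{9k}$. Replace $A,B$ by $A'-q$, $B'-q'$, with $q,q'\in\mathfrak n^{13}$: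
$$\mathfrak n^{9(k+1)}\subseteq(A',B')\mathfrak n^{9k}+\mathfrak n^{13+9k}\subseteq(A',B')\mathfrak n^{9k}+\mathfrak n\cdot\mathfrak n^{9(k+1)} .$$
Since $A',B'\in\mathfrak n^9$, we also have $(A',B')\mathfrak n^{9k}\subseteq\mathfrak n^{9(k+1)}$. By Nakayama over $S'$, $\mathfrak n^{9(k+1)}=(A',B')\mathfrak n^{9k}=K\mathfrak n^{9k}$, and induction on $k$ gives the claim.

**Second claim: replace $\mathfrak n^9$ by $P$ at the cost of one factor of $K$.** It suffices to show $K^2\mathfrak n^9\subseteq KP$ and multiply by $K^{n-1}$. So let $\varphi\in\mathfrak n^9$ and treat the three generators of $K^2$. With $\psi$ from Lemma 3(a),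
$$A'^2\varphi=A'(A'\varphi-B'\psi)+B'(A'\psi).$$
Both brackets lie in $P$, being congruent mod $P$ to $A\varphi-B\psi$ and $A\psi$. Likewise $B'^2\varphi=B'(B'\varphi-A'\psi)+A'(B'\psi)\in KP$ with $\psi$ from Lemma 3(b). With Lemma 3(c), $A'B'\varphi=B'(A'\varphi_1)+A'(B'\varphi_2)\in KP$. $\square$

## 7. Squarefree forms and integral closure

This section handles ideals that see only one line of $V$. Reality is used here, and only here. Recall how a valuation bounds an integral closure: if $v\ge0$ is a valuation on a ring and $v\ge m$ on an ideal $L$, then $v\ge m$ on $\overline L$. Indeed if $v(z)<m$, then in $z^N=-\sum a_jz^{N-j}$ each term on the right has value $\ge jm+(N-j)v(z)>Nv(z)$, a contradiction. The order in $X,Y$ is such a valuation, so each $\mathfrak n^k$ is integrally closed in $S'$. We also need weighted versions: if $l,\mu$ are independent linear forms, so that $S'=\mathbb C[[l,\mu]]$, the monomial valuation with $v(l)=5$, $v(\mu)=1$ sends a series to the least $5r+e$ over the monomials $l^r\mu^e$ occurring in it. For example $v(l\mu^8+\mu^{14})=13$.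

**Lemma 5.** Let $0\ne a\in V$. Then $L=aS'+\mathfrak n^{13}$ is integrally closed in $S'$, and $aL\subseteq P$.

*Proof.* Write $a=r_1y_1+r_2y_2$ with $r_1,r_2\in\mathbb R$. Then $a=\gamma X^9+\bar\gamma Y^9$ with $\gamma=(r_1-ir_2)/2\ne0$. So $a$ is, up to a constant, a product of nine pairwise non-associate linear forms. Let $l$ be one of them, $\mu$ a linear form independent of $l$, and $v$ the monomial valuation above. The other eight factors involve $\mu$, so each has value $1$, and $v(a)=5+8=13$. Also $v\ge13$ on $\mathfrak n^{13}$. So $v(\varphi)\ge13$ for every $\varphi\in\overline L$.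

Let $\varphi\in\overline L$, let $j<13$, and let $l^r\mu^e$ occur in the degree-$j$ part $\varphi_j$. Then $r+e=j$ and $5r+e=4r+j\ge13$, so $r\ge1$. Hence $l\mid\varphi_j$. This holds for all nine factors, so $a\mid\varphi_j$ for all $j<13$, and $\varphi\in aS'+\mathfrak n^{13}=L$. Finally $aL\subseteq V_{\mathbb C}^2S'+V_{\mathbb C}\mathfrak n^{13}\subseteq P$ by (3) and (4). $\square$

For the complex form $A$ in place of $a$ the lemma is false: $\theta=X^4Y^8$ is integral over $(A,p)S'\subseteq AS'+\mathfrak n^{13}$, because $\theta^{63}=A^{28}p^{36}$, but $\theta$ has degree $12$ and is not divisible by $A$. And $A\theta=w\notin P$.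

## 8. The equality $c(R)=2$

**Step 1: $c(R)\ge2$.** Let $J=(y_1)$. By (6), $y_1^2s\in P_{\mathbb R}\subseteq R$. Since $y_1^2s\in y_1^2S$, (F2) gives $y_1^2s\in\overline{J^2}$. If it were in $y_1R$, then $y_1s\in R$. But $y_1s$ is nonzero and homogeneous of degree $10$, and elements of $R$ have no terms of degree $10$. So $\overline{J^2}\not\subseteq J$ and $c(R)\ge2$.

**Step 2: reduce the upper bound to $\mathfrak m$-primary ideals.** We must show $\overline{J^{n+2}}\subseteq J^n$ for every proper ideal $J$ and $n\ge1$. If it holds for $\mathfrak m$-primary ideals, then in general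
$$\overline{J^{n+2}}\subseteq\bigcap_k\overline{(J+\mathfrak m^k)^{n+2}}\subseteq\bigcap_k(J+\mathfrak m^k)^n\subseteq\bigcap_k(J^n+\mathfrak m^k)=J^n$$
by Krull's intersection theorem. So let $J$ be $\mathfrak m$-primary. Then $JS$ is primary to the maximal ideal of $S$, and (F5) applies to it. Let $U$ be the image of $J$ in $\mathfrak m/P_{\mathbb R}\cong V$. It is a real vector space of dimension $2$, $1$ or $0$.

**Step 3: $\dim U=2$, by exchange.** Here $J$ contains $y_1+q_1$ and $y_2+q_2$ with $q_1,q_2\in P_{\mathbb R}$. So $JR'$ contains $A'=A+(q_1+iq_2)$ and $B'=B+(q_1-iq_2)$. Let $K=(A',B')R'\subseteq JR'$. Since $J\subseteq\mathfrak n^9$ and powers of $\mathfrak n$ are integrally closed, Lemma 4 gives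
$$\overline{J^{n+2}}\subseteq\mathfrak n^{9(n+2)}=K^{n+1}\mathfrak n^9\subseteq K^nP\subseteq J^nR' .$$
By (5), $\overline{J^{n+2}}\subseteq J^nR'\cap R=J^n$.

**Step 4: $\dim U=1$, by squarefreeness.** There is $a'=a+p_1\in J$ with $0\ne a\in V$, $p_1\in P_{\mathbb R}$, and $J=\mathbb Ra'+J_1$, where $J_1=J\cap P_{\mathbb R}$ is an ideal of $R$. By (F5) in $S$,
$$\overline{J^{n+2}}\subseteq\overline{(JS)^{n+2}}=J^{n+1}\,\overline{JS} .$$
With $L=aS'+\mathfrak n^{13}$ we have $J\subseteq L$, so $\overline{JS}\subseteq\overline L\cap S=L\cap S$ by Lemma 5. Now $J^{n+1}$ is the sum of $\mathbb Ra'^{\,n+1}$ and the $a'^{\,r}J_1^{\,n+1-r}$ with $0\le r\le n$. Let $\varphi\in L\cap S$ and recall that $P_{\mathbb R}$ is an ideal of $S$ contained in $R$.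

* For $r\le n$: $a'^{\,r}J_1^{\,n+1-r}\varphi\subseteq a'^{\,r}J_1^{\,n-r}\cdot J_1S\subseteq J^nP_{\mathbb R}\subseteq J^n$.
* For the last term: $a'^{\,n+1}\varphi=a'^{\,n}(a\varphi+p_1\varphi)$, and $a\varphi\in P\cap S=P_{\mathbb R}$ by Lemma 5, $p_1\varphi\in P_{\mathbb R}$. So it lies in $J^nP_{\mathbb R}\subseteq J^n$.

Hence $\overline{J^{n+2}}\subseteq J^n$.

**Step 5: $U=0$.** Now $J\subseteq P_{\mathbb R}$, and by (F5) $\overline{J^{n+2}}\subseteq J^{n+1}\overline{JS}\subseteq J^{n+1}S=J^n\cdot JS\subseteq J^nP_{\mathbb R}\subseteq J^n$.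

So $c(R)=2$. $\square$

## 9. Adjoining $i$: the equality $c(R\otimes_{\mathbb R}\mathbb C)=3$

**Step 1: $c(R')\le3$.** For a proper ideal $J$ of $R'$, (F4) in $S'$ with $d=2$ and (6) give $\overline{J^{n+3}}\subseteq J^{n+2}S'=J^n\cdot J^2S'\subseteq J^nP\subseteq J^n$.

**Step 2: a witness for $c(R')\ge3$.** Let $I=(A,p)R'$ and $z=A^2\theta=X^{22}Y^8$, which lies in $P\subseteq R'$ by (3). Since $22\cdot63=9\cdot154$ and $8\cdot63=14\cdot36$,
$$z^{63}=A^{154}p^{36}\in I^{190},\qquad 190=3\cdot63+1. \tag{7}$$
By (1), $z\in\overline{I^3}$. We claim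
$$z\notin I. \tag{8}$$
Otherwise $A^2\theta=A\beta_1+p\beta_2$ with $\beta_1,\beta_2\in R'$. As $A\theta=w$, this reads $X^9(w-\beta_1)=Y^{14}\beta_2$ in $S'$, so $w-\beta_1=Y^{14}\psi$ with $\psi\in S'$. Since $Y^{14}=p\in P$, we have $Y^{14}\psi\in P\subseteq R'$, and so $w\in R'$. Write $w=c+v+q$ with $c\in\mathbb C$, $v\in V_{\mathbb C}$, $q\in P$. As $w,q\in\mathfrak n^{13}$, $c=v=0$ and $w\in P$. But $\Lambda(w)=1$, a contradiction.

So $\overline{I^3}\not\subseteq I$, and $c(R')=3$. $\square$

## 10. Adjoining a variable: the equality $c(R[x])=4$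

Let $C=R[x]$ and $C'=R'[x]=C\oplus iC$, with $\sigma$ acting on $C'$ by its action on $R'$ and fixing $x$. The fixed ring is $C$.

**Step 1: a witness over $C'$.** Put $u=x-i$, so $C'=R'[u]$. By (7) and (8), Lemma 1 applies with $D=R'$, $I=(A,p)$, $z=A^2\theta$, $N=63$, $e=3$. With
$$J''=(u^{63},A,p)C',\qquad \zeta=u^{62}A^2\theta,$$
we get $\zeta^{63}\in J''^{\,252}=(J''^{\,4})^{63}$ and $\zeta\notin J''$. Explicitly, $\zeta^{63}=(u^{63})^{62}A^{154}p^{36}$ and $62+154+36=252=4\cdot63$.

**Step 2: make the ideal real.** We need an ideal of $C$. The ideals $J''$ and $\sigma J''$ are comaximal, because they contain powers of $x-i$ and $x+i$, which generate the unit ideal. Let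
$$\mathfrak a=J''\cap\sigma J''=J''\cdot\sigma J''.$$
It is $\sigma$-stable. For $g\in\mathfrak a$, both $\frac{g+\sigma g}2$ and $\frac{g-\sigma g}{2i}$ are in $\mathfrak a\cap C$. So $\mathfrak a=JC'$ with $J=\mathfrak a\cap C$.

**Step 3: make the witness real.** The element $\zeta$ must be corrected so as to be integral over $\mathfrak a^4$ and not only over $J''^4$. By comaximality choose $v\in(\sigma J'')^4$ with $v-1\in J''$, and put $\zeta'=v\zeta$. By Step 1,
$$\zeta'^{\,63}\in(\sigma J'')^{252}\,J''^{\,252}=\mathfrak a^{252}=(\mathfrak a^4)^{63},$$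
so $\zeta'\in\overline{\mathfrak a^4}$, and $\sigma\zeta'\in\overline{\mathfrak a^4}$ since $\mathfrak a$ is $\sigma$-stable. Write $\zeta'=z_1+iz_2$ with $z_1=\frac{\zeta'+\sigma\zeta'}2$ and $z_2=\frac{\zeta'-\sigma\zeta'}{2i}$. Then $z_j\in C\cap\overline{J^4C'}=\overline{J^4}$ by (F2), as $C'$ is integral over $C$. If both $z_j$ were in $J$, then $\zeta'\in\mathfrak a\subseteq J''$. But $\zeta'=v\zeta\equiv\zeta\not\equiv0\pmod{J''}$. Hence
$$\overline{J^4}\not\subseteq J .$$

**Step 4: $c(R[x])\ge4$.** If $c(C)\le3$, then $\overline{J^4}\subseteq\overline{J^{1+c(C)}}\subseteq J$, contradicting Step 3. So $c(R[x])\ge4>3=c(R)+1$, which disproves the conjecture.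

**Step 5: $c(R[x])\le4$.** By (F3) it is enough to bound $c(R[x]_M)$ for all maximal ideals $M$. If $M\cap R=\mathfrak m$, Proposition 2 with $S=\mathbb R[[s,t]]$, $d=2$ and $h=2$ (by (6)) gives $c(R[x]_M)\le4$. If $M\cap R=\mathfrak p\ne\mathfrak m$, then $R_{\mathfrak p}=S_{\mathfrak p}$, because $S/R$ has finite length. So $R[x]_M$ is a localization of $S[x]$, hence a regular local ring of dimension $\le3$, and $c(R[x]_M)\le2$ by (F4). Therefore $c(R[x])=4$.

Together with Section 5 (the structure of $R$), Section 8 ($c(R)=2$) and Section 9 ($c(R\otimes_{\mathbb R}\mathbb C)=3$), this proves Theorem A. $\blacksquare$
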